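\title{Corson compacta whose powers acquire a dense metrizable subspace at a prescribed exponent}

\begin{abstract}
We show in ZFC that for every positive integer $n$ there is a Corson compactum $X$ such that $X^n$ has no dense metrizable subspace while $X^{n+1}$ has one. This answers a question of Leiderman, Spadaro and Todorcevic. The space is the path space of a tree of countable sequences of ordinals below $(2^{\aleph_0})^+$ in which at most $n$ sequences of limit length share the same range. We also show that for a compact space $X$ the exponents $M\le\omega$ for which $X^M$ has a dense metrizable subspace form a final segment of $\{1,2,\dots,\omega\}$, and that every nonempty final segment occurs for some Corson compactum.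
\end{abstract}

\section{Introduction}

All spaces in this paper are Hausdorff. For a cardinal $\kappa$ let $\Sigma(\mathbb R^\kappa)$ be the subspace of the product $\mathbb R^\kappa$ consisting of the points $x$ whose support $\{\xi<\kappa: x(\xi)\neq 0\}$ is countable. A compact space is a \emph{Corson compactum} if it is homeomorphic to a subspace of $\Sigma(\mathbb R^\kappa)$ for some $\kappa$. Compact metrizable spaces embed into $\mathbb R^\omega$ and are Corson. The origin of $\mathbb R^\kappa$ together with the $\kappa$ unit vectors is a copy of the one-point compactification of a discrete space of size $\kappa$; for uncountable $\kappa$ it is a nonmetrizable Corson compactum.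

How close to metrizable is a Corson compactum $X\subset\Sigma(\mathbb R^\kappa)$? Separability does not measure this: if $D\subset X$ is countable and dense, the union $S$ of the supports of the points of $D$ is countable, the closed set of points supported in $S$ contains $D$ and hence $X$, and so $X$ embeds into $\mathbb R^S$ and is metrizable. Having a \emph{dense metrizable subspace} is a weaker property that nonmetrizable Corson compacta can have; in the example above the unit vectors form a dense discrete subspace.

This property passes from $X$ to its countable powers: if $D$ is dense in $X$ and metrizable, then so is $D^M$ in $X^M$ for $M\le\omega$. One might expect it to pass back as well, as its relatives do. Separability and the countable chain condition (ccc: every disjoint family of nonempty open sets is countable) descend from $X^2$ to $X$ along a projection, and metrizability descends because $X$ embeds into $X^2$ as a slice $X\times\{x\}$. Neither argument applies to a dense metrizable $D\subset X^2$: nothing makes its projection metrizable, and nothing makes it meet a given slice in a dense set. In fact it is known to be consistent with ZFC (it follows, for example, from $\Diamond$) that for every positive integer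 $n$ there is a perfectly normal Corson compactum $X$ such that $X^n$ has no dense metrizable subspace while $X^{n+1}$ has one. Leiderman, Spadaro and Todorcevic \cite{LST} posed the following problem.

\medskip
\noindent\textbf{Problem.} \emph{Let $n$ be a positive integer. Is there, in ZFC, a Corson compactum $X$ such that $X^n$ has no dense metrizable subspace but $X^{n+1}$ has a dense metrizable subspace?}
\medskip

There is a reason to suspect a negative answer: perfectly normal examples cannot be obtained in ZFC. In a perfectly normal compact space every open set is a countable union of compact sets, so the union of a disjoint family of nonempty open sets is covered by countably many of them; hence the space is ccc. Under $\mathrm{MA}_{\omega_1}$ every ccc Corson compactum is metrizable (Arhangel'ski\u{\i}, \v{S}apirovski\u{\i}), and then all its finite powers are metrizable. So a ZFC example has to give up ccc. (This observation is not used in the proofs.) Once ccc is given up, the answer is positive.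

\begin{theorem}\label{thm:main}
Let $2\le\nu\le\omega$. There is a Corson compactum $X$ of weight at most $(2^{\aleph_0})^+$ such that
\begin{enumerate}
\item[(1)] for every finite $m$ with $1\le m<\nu$, no nonempty open subset of $X^m$ has a dense metrizable subspace;
\item[(2)] $X^\nu$ has a dense metrizable subspace.
\end{enumerate}
\end{theorem}

The theorem is proved in ZFC, and the case $\nu=n+1$ solves the problem. The case $\nu=\omega$ completes the description of the sets of exponents that can occur.

\begin{theorem}\label{thm:threshold}
\begin{enumerate}
\item[(a)] Let $X$ be a compact space. If $X^m$, where $1\le m<\omega$, has a dense metrizable subspace, then so does $X^M$ for every $M$ with $m\le M\le\omega$. Thus the set of exponents $M\in\{1,2,\dots,\omega\}$ for which $X^M$ has a dense metrizable subspace is empty or of the form $[\mu,\omega]$ with $1\le\mu\le\omega$.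
\item[(b)] Every threshold $\mu\in\{1,2,3,\dots\}\cup\{\omega\}$ is attained by a Corson compactum. For $\mu\ge2$ it can be chosen so that no nonempty open subset of $X^m$, $1\le m<\mu$, has a dense metrizable subspace. In particular, there is a Corson compactum $X$ such that no finite power of $X$ has a dense metrizable subspace but $X^\omega$ has one.
\end{enumerate}
\end{theorem}

Section~\ref{sec:pibase} characterizes dense metrizability by a property of $\pi$-bases and proves Theorem~\ref{thm:threshold}(a). Section~\ref{sec:paths} translates this property, for the path space of a tree, into a statement about the order of the tree, and reduces everything else to the construction of one tree (Theorem~\ref{thm:tree}). Section~\ref{sec:idea} explains the construction for $n=1$, and Sections~\ref{sec:tree}--\ref{sec:baire} carry it out.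

\section{Dense metrizable subspaces and $\sigma$-disjoint $\pi$-bases}\label{sec:pibase}

A \emph{$\pi$-base} of a space $K$ is a family of nonempty open sets such that every nonempty open subset of $K$ contains one of them. It is \emph{$\sigma$-disjoint} if it is a union $\bigcup_{k<\omega}\mathcal P_k$ of families $\mathcal P_k$ of pairwise disjoint sets. A point has \emph{countable character} if it has a countable neighborhood base. We use two textbook facts.
\begin{itemize}
\item Every metrizable space has a base that is a countable union of disjoint families of nonempty open sets.
\item In a compact space $K$ a $G_\delta$-point $x$ has countable character. Indeed, by regularity there are decreasing open sets $V_n\ni x$ with $\bigcap_n\overline{V_n}=\{x\}$; if $U\ni x$ is open, the compact set $K\setminus U$ is covered by the increasing open sets $K\setminus\overline{V_n}$, so $V_n\subset U$ for some $n$.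
\end{itemize}

\begin{proposition}\label{prop:criterion}
Let $K$ be a regular space.
\begin{enumerate}
\item[(a)] If $D$ is a dense metrizable subspace of $K$, then $K$ has a $\sigma$-disjoint $\pi$-base and every point of $D$ has countable character in $K$.
\item[(b)] If $K$ has a $\sigma$-disjoint $\pi$-base and a dense set $E$ of points of countable character, then $K$ has a dense metrizable subspace.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) For $W$ open in $D$ let $\widehat W$ be the union of all open subsets of $K$ whose trace on $D$ is $W$; it is open and $\widehat W\cap D=W$. Since $D$ is dense, every nonempty open subset of $\widehat W$ meets $W$. This gives $\widehat W\subset\overline W$, and it shows that $\widehat W_1\cap\widehat W_2=\emptyset$ whenever $W_1\cap W_2=\emptyset$. Let $Q$ be a nonempty open subset of $K$. By regularity there is a nonempty open $Q'$ with $\overline{Q'}\subset Q$, and every $W\subset Q'\cap D$ open in $D$ satisfies $\widehat W\subset\overline W\subset\overline{Q'}\subset Q$. Hence the sets $\widehat W$, with $W$ in a $\sigma$-disjoint base of $D$, form a $\sigma$-disjoint $\pi$-base of $K$. If $x\in Q\cap D$, we can take $Q'\ni x$; hence the sets $\widehat W$, with $W$ in a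 countable open base at $x$ in $D$, form a base at $x$ in $K$.

(b) We may assume $K\ne\emptyset$. Let $\bigcup_k\mathcal P_k$ be the $\pi$-base, and for $x\in E$ let $B_0(x)\supset B_1(x)\supset\cdots$ be an open base at $x$. We want a dense set $M$ with finer and finer partitions into relatively open sets that form a base of $M$. The families $\mathcal P_k$ will make $M$ dense, but a $\pi$-base says nothing about small neighborhoods of a given point. So each open set of the construction carries a marked point of $E$; at the next step we shrink around the marked point using $B_k$, and we follow the $\pi$-base on the rest of the set.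

An open set $W$ \emph{decides} $\mathcal P_j$ if $W$ is contained in a member of $\mathcal P_j$ or is disjoint from all of them. Open subsets of $W$ then decide $\mathcal P_j$ too. Every nonempty open $W$ has a nonempty open subset deciding $\mathcal P_j$, namely $W\cap P$ if $W$ meets some $P\in\mathcal P_j$ and $W$ itself otherwise. Repeating this, we find a nonempty open subset of $W$ that decides $\mathcal P_0,\dots,\mathcal P_k$.

We define disjoint families $\mathcal V_k$ of nonempty open sets with dense union, and points $x_k(V)\in V\cap E$ for $V\in\mathcal V_k$. Let $\mathcal V_0=\{K\}$ and let $x_0(K)\in E$ be arbitrary. Given $\mathcal V_k$ and $V\in\mathcal V_k$ with marked point $x=x_k(V)$, choose an open set $V^*$ with $x\in V^*\subset V\cap B_k(x)$, and let $\mathcal W_V$ be a maximal disjoint family of nonempty open subsets of $V\setminus\overline{V^*}$ that decide $\mathcal P_0,\dots,\mathcal P_k$. By maximality and the previous paragraph, $\bigcup\mathcal W_V$ is dense in $V\setminus\overline{V^*}$. Put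
\[
\mathcal V_{k+1}=\bigcup_{V\in\mathcal V_k}\bigl(\{V^*\}\cup\mathcal W_V\bigr),\qquad x_{k+1}(V^*)=x_k(V),
\]
and choose $x_{k+1}(W)\in W\cap E$ arbitrarily for $W\in\mathcal W_V$. The family $\mathcal V_{k+1}$ is disjoint, each of its members lies in a member of $\mathcal V_k$, and its union is dense because $V\subset\overline{V^*}\cup\overline{\bigcup\mathcal W_V}$ for $V\in\mathcal V_k$. Let $M$ be the set of all marked points.

\emph{$M$ is metrizable.} Let $x=x_k(V)$. For $l\le k$ the point $x$ lies in the member of $\mathcal V_l$ that contains $V$. For $l>k$ it is the marked point of the member of $\mathcal V_l$ obtained from $V$ by applying ${}^*$ repeatedly, and this member is contained in $B_{l-1}(x)$. So for each $l$ the traces on $M$ of the members of $\mathcal V_l$ partition $M$ into relatively open sets, each partition refines the previous one, and the pieces containing $x$ form a base at $x$ in $M$. For $x\ne y$ in $M$ let $d(x,y)=2^{-l}$ for the least $l$ such that $x$ and $y$ lie in different members of $\mathcal V_l$; such an $l$ exists since $\bigcap_lB_l(x)=\{x\}$. With $d(x,x)=0$ this is an ultrametric, and $d(x,y)<2^{-l}$ holds exactly when $x$ and $y$ lie in the same member of $\mathcal V_l$. Thus $d$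 induces the topology of $M$.

\emph{$M$ is dense.} Suppose that a nonempty open set $O$ misses $M$. By regularity there are $k$ and $P\in\mathcal P_k$ with $\overline P\subset O$. Let $l\ge k$, $V\in\mathcal V_l$ and $W\in\mathcal W_V$. If $W$ met $P$, then $W$, which decides $\mathcal P_k$, would lie in a member of the disjoint family $\mathcal P_k$ that meets $P$, that is, in $P$; then $x_{l+1}(W)\in O\cap M$. So $P$ misses all these sets $W$. Take $V_k\in\mathcal V_k$ meeting $P$, let $x=x_k(V_k)$, and put $V_{l+1}=V_l^*$ for $l\ge k$. The open set $P\cap V_l\setminus\overline{V_{l+1}}$ misses $\bigcup\mathcal W_{V_l}$, which is dense in $V_l\setminus\overline{V_{l+1}}$, so it is empty. Hence $P\cap V_l\subset\overline{V_{l+1}}$, and if the open set $P\cap V_l$ is nonempty then it meets $V_{l+1}$. By induction $P$ meets every $V_{l+1}\subset B_l(x)$, so $x\in\overline P\subset O$, which contradicts $O\cap M=\emptyset$.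
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}(a)]
Let $D$ be a dense metrizable subspace of $X^m$. For $M=\omega$, the set $D^\omega$ is dense and metrizable in $(X^m)^\omega$, which is homeomorphic to $X^\omega$. For finite $M$ it suffices, by induction, to treat $M=m+1$. If $m=1$, take $D\times D$. For $m\ge2$ products of copies of $D$ only reach multiples of $m$, so we use Proposition~\ref{prop:criterion}, covering the $m+1$ coordinates by two overlapping blocks of length $m$.

By part (a) of the proposition, $X^m$ has a $\sigma$-disjoint $\pi$-base $\bigcup_k\mathcal P_k$ and the points of $D$ have countable character in $X^m$. Let $y\in D$ and let $(B_n)$ be a countable open base at $y$. The projections of the $B_n$ to the first coordinate are open, and they form a base at $y_0$, because for open $U\ni y_0$ some $B_n$ lies in $U\times X^{m-1}$. So the projection $E$ of $D$ is a dense set of points of countable character in $X$, and $E^{m+1}$ is such a set in $X^{m+1}$.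

Let $\pi,\pi':X^{m+1}\to X^m$ be the projections to the coordinates $0,\dots,m-1$ and $1,\dots,m$. For $k,l<\omega$ let $\mathcal Q_{k,l}$ consist of the nonempty sets of the form $\pi^{-1}(Q)\cap\pi'^{-1}(Q')$ with $Q\in\mathcal P_k$ and $Q'\in\mathcal P_l$. Two different pairs $(Q,Q')$ differ in one entry, where they are disjoint, so $\mathcal Q_{k,l}$ is a disjoint family. To see that $\bigcup_{k,l}\mathcal Q_{k,l}$ is a $\pi$-base, let $U_0\times\dots\times U_m$ be a nonempty open box. Pick $Q\subset U_0\times\dots\times U_{m-1}$ in the $\pi$-base of $X^m$, let $Q_1\subset X^{m-1}$ be the projection of $Q$ to the coordinates $1,\dots,m-1$, which is open and nonempty, and pick $Q'\subset Q_1\times U_m$ in the $\pi$-base. The set $\pi^{-1}(Q)\cap\pi'^{-1}(Q')$ lies in the box. It is nonempty: for $(y_1,\dots,y_m)\in Q'$ we have $(y_1,\dots,y_{m-1})\in Q_1$, so there is $y_0$ with $(y_0,\dots,y_{m-1})\in Q$. Part (b) of the proposition finishes the proof.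
\end{proof}

\section{Path spaces of trees}\label{sec:paths}

Let $(Q,\le)$ be a partial order. We say that $q'$ \emph{extends} $q$ if $q'\ge q$. Two elements are \emph{compatible} if they have a common extension, and an \emph{antichain} is a set of pairwise incompatible elements. A set $D\subset Q$ is \emph{dense} if every element of $Q$ has an extension in $D$, and \emph{open} if it contains all extensions of its elements. Finite intersections of dense open sets are dense and open. We call $Q$ \emph{Baire} if countable intersections of dense open sets are dense, and we call a subset of $Q$ \emph{$\sigma$-disjoint} if it is a union of countably many antichains.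

A \emph{tree} is a partial order in which the predecessors of each node are well ordered; in a tree, compatible means comparable. Throughout this section $T$ is a tree with a least element $o$, the root, such that
\begin{enumerate}
\item[(A1)] every node has infinitely many immediate successors;
\item[(A2)] $T$ has no uncountable chain.
\end{enumerate}
For $1\le\nu\le\omega$ let $T^{(\nu)}$ be the set of all $t=(t_i)_{i<\nu}\in T^\nu$ with $t_i=o$ for all but finitely many $i$, ordered coordinatewise. For finite $\nu$ this is $T^\nu$. Two elements $s,t$ of $T^{(\nu)}$ are compatible exactly when $s_i$ and $t_i$ are comparable for every $i$; the coordinatewise maximum is then a common extension.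

A \emph{path} is a downward closed chain of $T$ that contains the root. Identify paths with their characteristic functions and let $X_T\subset\{0,1\}^T$ be the space of all paths. For $t\in T$ let $U_t=\{p\in X_T:t\in p\}$, and for $t\in T^{(\nu)}$ let $U_t=\prod_{i<\nu}U_{t_i}\subset X_T^\nu$.

\begin{lemma}\label{lem:path}
The space $X=X_T$ is a Corson compactum of weight at most $|T|$. For $1\le\nu\le\omega$ the sets $U_t$, $t\in T^{(\nu)}$, are nonempty and clopen and form a $\pi$-base of $X^\nu$. Moreover $U_s\subset U_t$ if and only if $s\ge t$, and $U_s\cap U_t=\emptyset$ if and only if $s$ and $t$ are incompatible.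
\end{lemma}

\begin{proof}
A set $p\subset T$ is a path if and only if $o\in p$, no incomparable pair is contained in $p$, and for each pair $s<t$, $t\in p$ implies $s\in p$. Each condition involves at most two coordinates, so $X$ is closed in $\{0,1\}^T$ and hence compact of weight at most $|T|$. By (A2) paths are countable, so $X\subset\Sigma(\mathbb R^T)$.

Let $\nu=1$. The set $U_s$ is clopen and contains the path $p_s=\{s':s'\le s\}$. If $s\ge t$, every path through $s$ contains $t$; if $U_s\subset U_t$, then $t\in p_s$, so $s\ge t$. If $s,t$ are comparable, then $U_s\cap U_t$ is $U_s$ or $U_t$; if a path contains both, they are comparable. Now let $O$ be open and $p\in O$. A basic neighborhood of $p$ inside $O$ demands that finitely many nodes of $p$ belong to $q$ and finitely many nodes $t_1,\dots,t_k\notin p$ do not. The positive demands amount to $t\in q$, where $t\in p$ is the largest of these nodes (the root if there are none). So $O$ contains $B=\{q\in X:t\in q,\ t_1,\dots,t_k\notin q\}$. Each $t_j$ lies above at most one immediate successor of $t$, so (A1) gives an immediate successor $t'$ of $t$ with $t'\not\le t_j$ for all $j$. Let $q\in U_{t'}$; then $t\in q$. If $t_j\in q$, then $t_j$ is comparable with $t'$,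 so $t_j<t'$, so $t_j\le t$ and $t_j\in p$, which is false. Thus $U_{t'}\subset B\subset O$.

For general $\nu$, a nonempty open box has all but finitely many sides equal to $X=U_o$, so it contains some $U_t$ with $t\in T^{(\nu)}$. A product of nonempty sets is contained in another product if and only if this holds in each coordinate, and two products are disjoint if and only if they are disjoint in some coordinate.
\end{proof}

\begin{proposition}\label{prop:translate}
Let $X=X_T$.
\begin{enumerate}
\item[(1)] If $1\le m<\omega$ and $T^m$ is Baire, then no nonempty open subset of $X^m$ has a dense metrizable subspace.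
\item[(2)] If $1\le\nu\le\omega$ and $T^{(\nu)}$ has a $\sigma$-disjoint dense subset, then $X^\nu$ has a dense metrizable subspace.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Suppose that a nonempty open $O\subset X^m$ has a dense metrizable subspace. As a subspace of a compact space $O$ is regular, so by Proposition~\ref{prop:criterion}(a) it has a $\sigma$-disjoint $\pi$-base $\bigcup_k\mathcal P_k$, whose members are open in $X^m$. Let $D_k$ be the set of $t\in T^m$ such that $U_t$ decides $\mathcal P_k$, that is, $U_t$ is contained in a member of $\mathcal P_k$ or is disjoint from all of them. The set $D_k$ is open in $T^m$. It is dense: if $u\notin D_k$, then $U_u$ meets some $P\in\mathcal P_k$, the open set $U_u\cap P$ contains some $U_{u'}$, and $u'\ge u$, $u'\in D_k$.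

Pick $t^*$ with $U_{t^*}\subset O$ and, by the Baire property, $t\ge t^*$ in $\bigcap_kD_k$. The set $U_t$ is now too small for the $\pi$-base. Replace $t_0$ by an immediate successor to get $t'\ge t$ with $t\not\ge t'$, so that $U_{t'}\subsetneq U_t\subset O$. There are $k$ and $P\in\mathcal P_k$ with $P\subset U_{t'}$. Since $U_t$ meets $P$ and $t\in D_k$, the set $U_t$ lies in a member of $\mathcal P_k$; this member meets $P$ and so equals $P$. Then $U_t\subset P\subset U_{t'}\subsetneq U_t$, a contradiction.

(2) If $\bigcup_kA_k$ is dense in $T^{(\nu)}$ and each $A_k$ is an antichain, then by Lemma~\ref{lem:path} the families $\{U_t:t\in A_k\}$ are disjoint and their union is a $\pi$-base of $X^\nu$. By Proposition~\ref{prop:criterion}(b) it remains to find a $G_\delta$-point of the compact space $X^\nu$ in each $U_t$. By Zorn's lemma choose maximal paths $p_i\ni t_i$. A path in $\bigcap_{s\in p_i}U_s$ contains $p_i$ and so equals $p_i$, and $p_i$ is countable by (A2). Thus $p_i$ is a $G_\delta$-point of $X$, and $(p_i)_{i<\nu}\in U_t$ is a $G_\delta$-point of the countable power $X^\nu$.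
\end{proof}

The rest of the paper is free of topology. It proves the following statement.

\begin{theorem}\label{thm:tree}
Let $2\le\nu\le\omega$ and $\theta=(2^{\aleph_0})^+$. There is a tree $T$ with a root, of cardinality at most $\theta$, that satisfies {\rm(A1)} and {\rm(A2)} and such that $T^m$ is Baire for every finite $m$ with $1\le m<\nu$, while $T^{(\nu)}$ has a $\sigma$-disjoint dense subset.
\end{theorem}

\begin{proof}[Proof of Theorems~\ref{thm:main} and \ref{thm:threshold}(b) from Theorem~\ref{thm:tree}]
For Theorem~\ref{thm:main} take $X=X_T$ and apply Lemma~\ref{lem:path} and Proposition~\ref{prop:translate}. In Theorem~\ref{thm:threshold}(b), a one-point space has threshold $1$, and for $2\le\mu\le\omega$ the space of Theorem~\ref{thm:main} with $\nu=\mu$ has threshold $\mu$ by Theorem~\ref{thm:threshold}(a).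
\end{proof}

\section{The idea for $n=1$}\label{sec:idea}

As usual an ordinal is the set of all smaller ordinals, and \emph{limit} means nonzero limit ordinal. Let $\theta=(2^{\aleph_0})^+$. For a function $s:\alpha\to\theta$ and $\beta\le\alpha$ we write $s{\upharpoonright}\beta$ for the restriction and $s[\beta]$ for its range; $s^\frown\zeta$ is the extension of $s$ to $\alpha+1$ with last value $\zeta$. Such functions are ordered by extension.

Let $F$ assign to each countable $x\subset\theta$ a set $F(x)$ of functions from countable ordinals onto $x$. Let $T_F$ be the tree of all $s:\alpha\to\theta$, $\alpha<\omega_1$, such that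
\begin{enumerate}
\item[(T1)] $s{\upharpoonright}\beta\in F(s[\beta])$ for every limit $\beta\le\alpha$.
\end{enumerate}
All finite sequences are in $T_F$, and successor steps are free. The function $F$ only governs limits: a strictly increasing sequence $u^0<u^1<\cdots$ in $T_F$ has an upper bound if and only if its union $s$ belongs to $F(\operatorname{ran}s)$.

The two extreme choices of $F$ show the two properties in Theorem~\ref{thm:tree}. If $F(x)$ is always empty, $T_F$ is the tree of finite sequences, which is the union of its countably many levels, each an antichain; the path space has threshold $1$. If $F(x)$ consists of all functions onto $x$, then $T_F$ is the tree of all countable sequences. Every increasing $\omega$-sequence in $T_F^m$ has an upper bound, so we can enter countably many dense open sets one after another, and all finite powers are Baire; but $T_F$ has uncountable chains. For $n=1$ we want $T$ to behave like the second tree and $T^2$ like the first. The proposal is to let $F(x)$ have \emph{at most one element}.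

\subsection*{Why the square runs out after $\omega$ steps}
Let us extend a pair of nodes alternately with an opponent, who for now plays finite sequences. We start with $(\langle0\rangle,\langle1\rangle)$, and whenever the opponent has reached $(s,t)$ we answer with the concatenations $(s^\frown t,\,t^\frown s)$. For example,
\[
(\langle0\rangle,\langle1\rangle)\ \le\ (\langle0,5\rangle,\langle1,7,7\rangle)\ \le\ (\langle0,5,1,7,7\rangle,\langle1,7,7,0,5\rangle)\ \le\ \cdots .
\]
After each of our moves the two coordinates have the same range. Hence the unions $s_0,s_1:\omega\to\theta$ have the same range $x$, and $s_0(0)\neq s_1(0)$. At most one of them belongs to $F(x)$, so the sequence of pairs has no upper bound in $T_F^2$. This works for every $F$ with $|F(x)|\le1$. It has no analogue in one coordinate, where there is no second range to catch; and if $|F(x)|\le n$, it needs $n+1$ coordinates. Section~\ref{sec:antichains} turns this strategy into a $\sigma$-disjoint dense set.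

\subsection*{How the tree itself can be Baire}
Given dense open sets $D_k\subset T_F$ we need $u^0<u^1<\cdots$ with $u^k\in D_k$ whose union $s$ is \emph{the} element of $F(\operatorname{ran}s)$. The function $F$ is fixed before the sets $D_k$, so it must guess. What makes guessing possible in ZFC is that $s$ consists of two parts of very different size. Let $x=\operatorname{ran}s$ have order type $\gamma$, and let $\pi_x:\gamma\to x$ be the increasing bijection. Then $s=\pi_x\circ c$, where the \emph{shape} $c=\pi_x^{-1}\circ s$ maps a countable ordinal onto a countable ordinal. For instance, if $\omega_1\le\zeta_0<\zeta_1<\cdots$, then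
\[
s=\langle0,\zeta_0,1,\zeta_1,2,\zeta_2,\dots\rangle
\]
has range of order type $\omega+\omega$ and shape $c(2j)=j$, $c(2j+1)=\omega+j$, whatever the $\zeta_j$ are. There are only $2^{\aleph_0}<\theta$ shapes. So we can reserve for each shape $c$ its own large set $E_c$ of ordinals of countable cofinality below $\theta$, and let $F(x)=\{\pi_x\circ c\}$ when $\sup x\in E_c$ and the order type fits. In the example, choose $\delta\in E_c$ above $\omega_1$ \emph{first} and then choose the $\zeta_j$ cofinal in $\delta$; the resulting $s$ is in $T_F$.

In the presence of the sets $D_k$ the order of choices is the difficulty. Entering $D_k$ adds values that we do not control. Running through the $D_k$ produces some $s$, with some shape $c$ and some supremum $\delta$, and there is no reason for $\delta$ to lie in $E_c$. We need one shape that can be fixed in advance and kept to, no matter how the supremum is steered afterwards. This is the statement that a certain player has a winning strategy in a game, and Section~\ref{sec:baire} proves it by counting.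

\subsection*{Killing uncountable chains}
Finally the path space must be Corson. We fix $A\subset\omega_1$ and allow a limit node with range $x$ only if $x\cap\omega_1$ is an ordinal in $A$; a second rule forces this ordinal to grow along a chain. An uncountable chain then traces a closed unbounded subset of $A$. So $A$ must contain no such set, yet be large enough for the Baire property.

\section{The tree}\label{sec:tree}

Let $\kappa$ be a regular uncountable cardinal. A set $C\subset\kappa$ is a \emph{club} if it is unbounded in $\kappa$ and contains the supremum of each of its nonempty subsets bounded in $\kappa$; a set is \emph{stationary} if it meets every club. We use the following standard facts.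
\begin{enumerate}
\item[(S1)] For $h:\kappa\to\kappa$ the set of limits $\delta<\kappa$ with $h(\rho)<\delta$ for all $\rho<\delta$ is a club. The range of a strictly increasing function $f:\kappa\to\kappa$ with $f(\xi)=\sup_{\xi'<\xi}f(\xi')$ at limits $\xi$ is a club.
\item[(S2)] (Solovay) Every stationary subset of $\kappa$ splits into $\kappa$ disjoint stationary sets. The set $\{\delta<\kappa:\operatorname{cf}\delta=\omega\}$ is stationary, since a club contains the supremum of its first $\omega$ elements.
\item[(S3)] Let $\mathfrak c=2^{\aleph_0}$. The cardinal $\theta=\mathfrak c^+$ is regular and $\theta>\omega_1$. For $\rho<\theta$ there are at most $\aleph_1\cdot\mathfrak c^{\aleph_0}=\mathfrak c$ functions from countable ordinals into $\rho$. Every countable subset of $\theta$ is bounded, so there are at most $\theta\cdot\mathfrak c=\theta$ functions from countable ordinals into $\theta$.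
\end{enumerate}

Fix $\nu$ with $2\le\nu\le\omega$. By (S2) for $\kappa=\omega_1$ fix $A\subset\omega_1$ such that $A$ and $\omega_1\setminus A$ are both stationary.

A \emph{code} is a tuple $r=(m,\gamma,\varepsilon,c_0,\dots,c_{m-1})$ where $m$ is finite with $1\le m<\nu$, $\gamma<\omega_1$, $\varepsilon\in A$, $\varepsilon\le\gamma$, and each $c_i$ is a surjection from a countable limit $\beta_i$ onto $\gamma$. A code prescribes the shapes of $m$ functions with a common range $x$, the order type $\gamma$ of $x$, and the trace $\varepsilon$ of $x$ on $\omega_1$. By (S3) the set $R$ of codes has size at most $\mathfrak c<\theta$, so by (S2) there are pairwise disjoint stationary sets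
\[
E_r\subset\{\delta<\theta:\operatorname{cf}\delta=\omega\},\qquad r\in R .
\]

Let $x\subset\theta$ be countable. There is at most one code $r=(m,\gamma,\varepsilon,c_0,\dots,c_{m-1})$ with $\sup x\in E_r$. If there is one, and $x$ has order type $\gamma$ and $x\cap\omega_1=\varepsilon$, put
\[
F(x)=\{\pi_x\circ c_i:i<m\},
\]
where $\pi_x:\gamma\to x$ is the increasing bijection. In all other cases put $F(x)=\emptyset$. Two properties are immediate:
\begin{enumerate}
\item[(F1)] $F(x)$ is finite and $|F(x)|<\nu$;
\item[(F2)] if $F(x)\ne\emptyset$, then $x\cap\omega_1$ is an ordinal that belongs to $A$.
\end{enumerate}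
Let $T$ be the set of all $s:\alpha\to\theta$, $\alpha<\omega_1$, that satisfy (T1) for this $F$ and
\begin{enumerate}
\item[(T2)] $s[\beta]\cap\omega_1\le s(\beta)<\omega_1$ for every limit $\beta<\alpha$.
\end{enumerate}
In (T2) the set $s[\beta]\cap\omega_1$ is an ordinal by (T1) and (F2), and the condition says that the value at a limit position is a countable ordinal that has not been used before.

\begin{lemma}\label{lem:tree}
The set $T$ is closed under initial segments, so it is a tree with root $\emptyset$, and $|T|\le\theta$. It satisfies {\rm(A1)} and {\rm(A2)}. For every $s\in T$ and $\zeta<\theta$ there is $s'>s$ in $T$ with $\zeta\in\operatorname{ran}s'$.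
\end{lemma}

\begin{proof}
Conditions (T1) and (T2) for $s{\upharpoonright}\alpha'$ are among those for $s$, and $|T|\le\theta$ by (S3). Let $s\in T$ have domain $\alpha$. If $\alpha$ is $0$ or a successor, then every limit $\beta\le\alpha+1$ is below $\alpha$, so $s^\frown\zeta\in T$ for all $\zeta<\theta$. If $\alpha$ is a limit, the only new condition on $s^\frown\eta$ is (T2) at $\alpha$, which holds for the uncountably many $\eta$ with $\operatorname{ran}(s)\cap\omega_1\le\eta<\omega_1$. This proves (A1), and any $\zeta$ enters the range after one step in the first case and after two steps, $(s^\frown\eta)^\frown\zeta$, in the second.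

Suppose that $T$ has an uncountable chain. Its members have different countable domains, so its union is a function $b:\omega_1\to\theta$ all of whose proper initial segments are in $T$. For limit $\beta<\omega_1$ let $\eta_\beta=b[\beta]\cap\omega_1$; by (T1) and (F2), $\eta_\beta\in A$. By (T2), $\eta_\beta\le b(\beta)<\omega_1$, and $b(\beta)\in b[\beta+\omega]\cap\omega_1=\eta_{\beta+\omega}$; so $\eta_\beta<\eta_{\beta+\omega}$, where $\beta+\omega$ is the next limit after $\beta$. If $\beta$ is a limit of limits, then $b[\beta]$ is the increasing union of the sets $b[\beta']$ over limits $\beta'<\beta$, so $\eta_\beta=\sup_{\beta'}\eta_{\beta'}$. By (S1), applied along the increasing enumeration of the countable limits, $\{\eta_\beta:\beta\text{ limit}\}$ is a club in $\omega_1$. It is contained in $A$, which contradicts the stationarity of $\omega_1\setminus A$.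
\end{proof}

The last argument is the only place where (T2) and the stationarity of $\omega_1\setminus A$ are needed; (T2) makes the ordinals $\eta_\beta$ unbounded in $\omega_1$. The nodes $\langle\zeta\rangle$, $\zeta<\theta$, are pairwise incomparable, so $X_T$ has $\theta$ disjoint nonempty open sets and is far from ccc.

\section{A $\sigma$-disjoint dense subset of $T^{(\nu)}$}\label{sec:antichains}

\begin{proposition}\label{prop:antichains}
The partial order $P=T^{(\nu)}$ has a $\sigma$-disjoint dense subset.
\end{proposition}

We run the range-catching strategy of Section~\ref{sec:idea} against all opponents at once by building maximal antichains $W_0,W_1,\dots$, each refining the previous one. Two points need care. Ranges may be infinite, and Lemma~\ref{lem:tree} adds only finitely many ordinals at a time, so the ranges are caught in finite portions. More seriously, the absence of upper bounds does not by itself make $\bigcup_kW_k$ dense: along a chain through the $W_k$ some coordinate has no limit in $T$, but other coordinates might stay below those of a given $q\in P$ forever. The remedy uses $|P|\le\theta$. We label the elements of $P$ by ordinals below $\theta$, and whenever a label appears in a range, the construction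 has to extend the labeled element or become incompatible with it. The coordinate without a limit will deliver the label of $q$.

\begin{proof}
Since elements of $P$ have finite support, $|P|\le\theta$; write $P=\{p_\zeta:\zeta<\theta\}$. For $w\in P$ let $\operatorname{ran}w=\bigcup_{i<\nu}\operatorname{ran}w_i$, a countable set, and fix finite sets $Z_0(w)\subset Z_1(w)\subset\cdots$ with union $\operatorname{ran}w$. Let $I_k=\{i<\nu:i\le k\}$.

\emph{Construction.} We define antichains $W_k\subset P$ such that every element of $P$ is compatible with a member of $W_k$, and every member of $W_{k+1}$ extends a member of $W_k$. Let $W_0$ consist of the least element of $P$. Suppose $W_0,\dots,W_k$ are defined and let $w\in W_k$. There are $w^0\le\dots\le w^k=w$ with $w^j\in W_j$, and they are unique, because two members of the antichain $W_j$ below $w$ are compatible and hence equal. Let $Z(w)=\bigcup_{j\le k}Z_k(w^j)$, a finite set. Call $t\ge w$ \emph{good for $w$} if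
\begin{enumerate}
\item[(G1)] $t_i>w_i$ for $i\in I_k$;
\item[(G2)] $t_i$ and $t_j$ are incomparable for distinct $i,j\in I_k$;
\item[(G3)] $Z(w)\subset\operatorname{ran}t_i$ for $i\in I_k$;
\item[(G4)] for each $\zeta\in Z(w)$, $t$ extends $p_\zeta$ or is incompatible with it.
\end{enumerate}
These are finitely many requirements, each of them persists when $t$ is extended, and each can be met by extending a given $t\ge w$ inside $P$. For (G1) and (G3) use Lemma~\ref{lem:tree}. For (G2), if $t_i\le t_j$, replace $t_i$ and $t_j$ by two different immediate successors of $t_j$. For (G4), if $t$ is compatible with $p_\zeta$, pass to a common extension. So every $t\ge w$ has an extension that is good for $w$.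

Let $W(w)$ be an antichain of elements good for $w$, maximal among such antichains, and let $W_{k+1}=\bigcup_{w\in W_k}W(w)$. It is an antichain, since extensions of incompatible elements are incompatible. Any $q\in P$ has a common extension with some $w\in W_k$, hence an extension $q'$ that is good for $w$, and by maximality $q'$ is compatible with a member of $W(w)$.

\emph{Chains through the antichains.} Let $w^0\le w^1\le\cdots$ with $w^k\in W_k$; by the uniqueness above $w^{k+1}$ is good for $w^k$. Put $s_i=\bigcup_kw^k_i$ and $x=\bigcup_k\operatorname{ran}w^k$. We claim that
\begin{equation}\label{eq:nolimit}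
s_i\notin T\quad\text{for some } i<\nu .
\end{equation}
Fix $i<\nu$. By (G1) the domains of $w^k_i$ increase strictly for $k\ge i$, so the domain of $s_i$ is a limit. We have $\operatorname{ran}s_i\subset x$. Conversely, if $\zeta\in\operatorname{ran}w^j$, then for large $k\ge\max(i,j)$ we have $\zeta\in Z_k(w^j)\subset Z(w^k)$, so $\zeta\in\operatorname{ran}w_i^{k+1}$ by (G3). Thus $\operatorname{ran}s_i=x$. By (G2) the functions $s_i$, $i<\nu$, have pairwise incomparable initial segments and so are pairwise distinct. If all of them were in $T$, then (T1) would put all of them into $F(x)$, and $|F(x)|\ge\nu$ contradicts (F1).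

\emph{Density of $\bigcup_kW_k$.} Let $q=p_\zeta\in P$. We define $q\le q^0\le q^1\le\cdots$ and $w^k\in W_k$ with
\[
w^k\le q^k\qquad\text{and}\qquad\zeta\in\operatorname{ran}q^k_i\ \text{ for } i\in I_k .
\]
Given $q^{k-1}$ (with $q^{-1}=q$), extend the coordinates in $I_k$ so that their ranges contain $\zeta$, pick $w^k\in W_k$ compatible with the result, and let $q^k$ be a common extension. The member of $W_{k-1}$ below $w^k$ and the element $w^{k-1}$ both lie below $q^k$, so they are equal; thus $w^0\le w^1\le\cdots$. Let $i$ be as in \eqref{eq:nolimit}. For every $l$ the nodes $q^i_i$ and $w^l_i$ lie below $q_i^{\max(i,l)}$ and are comparable. If $w^l_i\le q^i_i$ held for all $l$, then $s_i$ would be an initial segment of $q^i_i\in T$ and so belong to $T$. Hence $q^i_i\le w^l_i$ for some $l$, and $\zeta\in\operatorname{ran}w^l$. For large $k\ge l$ we get $\zeta\in Z_k(w^l)\subset Z(w^k)$, so by (G4) $w^{k+1}$ extends $q$ or is incompatible with it. Both lie below $q^{k+1}$, so $w^{k+1}\ge q$.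
\end{proof}

\begin{remark}
Of the definition of $F$ the proof uses only (F1). In the language of forcing, a generic filter for $P$ contains a chain $w^k\in W_k$, and the last part of the proof shows that every $\zeta<\theta$ lies in some $\operatorname{ran}w^k$; so $P$ makes $\theta$, and with it $\omega_1$, countable.
\end{remark}

\section{The powers $T^m$, $m<\nu$, are Baire}\label{sec:baire}

\begin{proposition}\label{prop:baire}
Let $m$ be finite with $1\le m<\nu$, let $D_k\subset T^m$, $k<\omega$, be dense and open, and let $t^*\in T^m$. Then there is $s\ge t^*$ in $\bigcap_kD_k$.
\end{proposition}

Fix $m$, $D_k$ and $t^*$. Replacing $D_k$ by $D_0\cap\dots\cap D_k$ we may assume $D_0\supset D_1\supset\cdots$. Let $R_m$ be the set of codes with first entry $m$. For each $r=(m,\gamma,\varepsilon,c_0,\dots,c_{m-1})\in R_m$ and $i<m$ fix a nondecreasing sequence $\beta_i(k)<\beta_i$, $k<\omega$, cofinal in $\beta_i=\operatorname{dom}c_i$.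

\subsection*{The game $\mathcal G_r$}
In round $k=0,1,2,\dots$ player I plays an ordinal $\alpha_k<\theta$, and then player II plays $u^k\in T^m$ subject to the following rules.
\begin{enumerate}
\item[(R1)] $u^k\in D_k$; $u^0\ge t^*$, and $u^k\ge u^{k-1}$ if $k>0$.
\item[(R2)] $\beta_i(k)\le\operatorname{dom}u^k_i<\beta_i$ for $i<m$.
\item[(R3)] The set $g_k=\{(c_i(\xi),u^k_i(\xi)):i<m,\ \xi\in\operatorname{dom}u^k_i\}$ is a strictly increasing function from a subset of $\gamma$ into $\theta$, with $g_k(\zeta)=\zeta$ for $\zeta\in\operatorname{dom}g_k\cap\varepsilon$ and $g_k(\zeta)\ge\omega_1$ for $\zeta\in\operatorname{dom}g_k\setminus\varepsilon$.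
\item[(R4)] Some element of $\operatorname{ran}g_k$ is larger than $\alpha_k$.
\end{enumerate}
Player II loses if in some round no legal move is available, and wins if the play lasts for all rounds. Rule (R1) makes II run through the dense sets. Rules (R2) and (R3) hold II to the code: $g_k$ is the part revealed so far of the future bijection $\pi_x$. Rule (R4) lets player I push up the supremum of the final range. In the example of Section~\ref{sec:idea}, with $m=1$, $\varepsilon=\omega\in A$, $\gamma=\omega+\omega$, $D_k=T$ and $t^*=\emptyset$, player II wins by prolonging $\langle0,\zeta_0,1,\zeta_1,\dots\rangle$ in round $k$ to a finite length at least $\beta_0(k)$, using at least one new $\zeta_j$ and taking it above $\alpha_k$.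

A strategy for one player is a function that computes that player's move from the previous moves of the opponent. Since a loss of II is visible after finitely many rounds, one of the players has a winning strategy (Gale--Stewart). We recall the argument. Call a position after finitely many complete rounds \emph{safe} if I has no winning strategy from it on. From a safe position, for every move $\alpha$ of I there is a legal answer of II leading to a safe position; otherwise I could play $\alpha$ and continue with a winning strategy for whichever answer II gives. So if the initial position is safe, II wins by always moving to a safe position.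

\begin{lemma}\label{lem:game}
Player II has a winning strategy in $\mathcal G_r$ for some $r\in R_m$.
\end{lemma}

The idea is to defeat all strategies of player I simultaneously. There are only $\mathfrak c$ of them, one for each code, so there are ordinals $\delta$ below which none of them can escape. We build a chain through the $D_k$ with supremum such a $\delta$, read off its code $r$ afterwards, and let II replay the chain in $\mathcal G_r$.

\begin{proof}
Suppose not. Then I has a winning strategy $\sigma_r$ in $\mathcal G_r$ for every $r\in R_m$. For $\rho<\theta$ let $h(\rho)$ be the supremum of all values $\sigma_r(v^0,\dots,v^{k-1})$, where $r\in R_m$, $k<\omega$, and $v^0,\dots,v^{k-1}$ are legal moves of II against $\sigma_r$ all of whose coordinates have range included in $\rho$. By (S3) there are at most $\mathfrak c$ such finite sequences and at most $\mathfrak c$ codes, so $h(\rho)<\theta$ by regularity of $\theta$. Let $C$ be the club of limits $\delta<\theta$ with $h(\rho)<\delta$ for all $\rho<\delta$.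

\emph{A closed countable set.} For $k<\omega$, $t\in T^m$ and $\zeta<\theta$ fix $e(k,t,\zeta)\in D_k$ such that for all $i<m$ its $i$-th coordinate properly extends $t_i$ and has $\zeta$ in its range; first apply Lemma~\ref{lem:tree} to each coordinate, then the density of $D_k$. Call a pair $(x,Y)$ of countable sets $x\subset\theta$, $Y\subset T^m$ \emph{closed} if $0\in x$, $t^*\in Y$ and
\begin{enumerate}
\item[(i)] $e(k,t,\zeta)\in Y$ for all $k<\omega$, $t\in Y$, $\zeta\in x$;
\item[(ii)] for each $u\in Y$ the set $\bigcup_{i<m}\operatorname{ran}u_i$ is included in $x$ and in some $\rho\in x$;
\item[(iii)] for each $\zeta\in x$ there is an element of $C\cap x$ above $\zeta$;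
\item[(iv)] $x\cap\omega_1$ is an ordinal, that is, $\eta\subset x$ whenever $\eta\in x\cap\omega_1$.
\end{enumerate}
(A countable elementary submodel $N$ of a large $H(\chi)$ containing the relevant objects gives the closed pair $(N\cap\theta,N\cap T^m)$.) Each condition asks that for finitely many given elements countably many further elements be present. So every pair of countable sets is included in a closed pair, obtained by adding the required elements $\omega$ times over, and the union of a countable increasing chain of closed pairs is closed. Build an increasing chain of closed pairs $(x_\xi,Y_\xi)$, $\xi<\omega_1$, taking unions at limits and making sure that the ordinal $\varepsilon_\xi=x_\xi\cap\omega_1$ belongs to $x_{\xi+1}$. Then $\xi\mapsto\varepsilon_\xi$ is strictly increasing and takes suprema at limits, so its range is a club in $\omega_1$ by (S1). Since $A$ is stationary, there is a closed pair $(x,Y)$ with $\varepsilon:=x\cap\omega_1\in A$. Let $\delta=\sup x$. By (iii), $x$ has no largest element and $\delta$ is a supremum of elements of $C$, so $\delta\in C$.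

\emph{A chain and its code.} Write $x=\{\zeta_k:k<\omega\}$, and let $u^0=e(0,t^*,\zeta_0)$ and $u^{k+1}=e(k+1,u^k,\zeta_{k+1})$. By (i), $u^k\in Y\cap D_k$. Let $s_i=\bigcup_ku^k_i$. Its domain $\beta_i$ is a countable limit, as the domains of the $u^k_i$ increase strictly. Its range is $x$: it is included in $x$ by (ii), and $\zeta_k\in\operatorname{ran}u^k_i$. (We do not claim that $s_i\in T$.) Let $\gamma$ be the order type of $x$, $\pi:\gamma\to x$ the increasing bijection, and $c_i=\pi^{-1}\circ s_i:\beta_i\to\gamma$, a surjection. The first elements of $x$ are the ordinals below $\varepsilon$ and all the others are at least $\omega_1$; so $\varepsilon\le\gamma$, $\pi(\zeta)=\zeta$ for $\zeta<\varepsilon$, and $\pi(\zeta)\ge\omega_1$ for $\varepsilon\le\zeta<\gamma$. Therefore $r=(m,\gamma,\varepsilon,c_0,\dots,c_{m-1})$ is a code in $R_m$.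

\emph{Defeating $\sigma_r$.} Let II play against $\sigma_r$ in $\mathcal G_r$ moves $u^{j_0},u^{j_1},\dots$ with $j_0<j_1<\cdots$ chosen as follows. Before round $k$ the previous moves of II have ranges included in some $\rho<\delta$: take $\rho=0$ if $k=0$, and otherwise $\rho\in x$ given by (ii) for the last move $u^{j_{k-1}}$, which extends the earlier ones. Hence $\alpha_k\le h(\rho)<\delta$, and there is $l$ with $\zeta_l>\alpha_k$. Player II picks $j_k\ge\max(k,l)$, larger than $j_{k-1}$, such that $\operatorname{dom}u_i^{j_k}\ge\beta_i(k)$ for all $i<m$. This move is legal. (R1) holds as $u^{j_k}\in D_{j_k}\subset D_k$. (R2) holds as the domains increase strictly to $\beta_i$. (R3) holds as $u^{j_k}_i(\xi)=s_i(\xi)=\pi(c_i(\xi))$, so that $g_k$ is a restriction of $\pi$. (R4) holds as $\zeta_l\in\operatorname{ran}u^l_0\subset\operatorname{ran}u_0^{j_k}$. Thus II survives all rounds against $\sigma_r$, which contradicts the choice of $\sigma_r$.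
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:baire}]
Let $r=(m,\gamma,\varepsilon,c_0,\dots,c_{m-1})$ be as in Lemma~\ref{lem:game} and let $\tau$ be a winning strategy of II in $\mathcal G_r$. The code is now fixed, and we take the part of player I to steer the supremum into $E_r$. Rule (R4) bounds the supremum from below; to bound it from above we choose $\delta$ closed under $\tau$. For $\rho<\theta$ there are fewer than $\theta$ finite sequences $\alpha_0,\dots,\alpha_k<\rho$, and each answer $\tau(\alpha_0,\dots,\alpha_k)$ has countable ranges. So there is $h'(\rho)<\theta$ that includes the ranges of all these answers. Let $C'$ be the club of limits $\delta$ with $h'(\rho)<\delta$ for all $\rho<\delta$. Since $E_r$ is stationary, there is $\delta\in E_r\cap C'$, and since $\operatorname{cf}\delta=\omega$, there are $\alpha_k<\delta$, $k<\omega$, cofinal in $\delta$.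

Let $u^k=\tau(\alpha_0,\dots,\alpha_k)$, $s_i=\bigcup_ku^k_i$ and $g=\bigcup_kg_k$. By (R2), $\operatorname{dom}s_i=\beta_i$. By (R1) the functions $g_k$ increase under inclusion, so by (R3) $g$ is a strictly increasing function with $s_i=g\circ c_i$ for all $i<m$, and $\operatorname{dom}g=\gamma$ because $c_0$ maps $\beta_0$ onto $\gamma$. Let $x=\operatorname{ran}g$. We compute $F(x)$.
\begin{itemize}
\item As $g:\gamma\to x$ is an increasing bijection, $x$ has order type $\gamma$ and $g=\pi_x$.
\item By (R3), $g$ is the identity on $\varepsilon\le\gamma$ and takes values at least $\omega_1$ elsewhere, so $x\cap\omega_1=\varepsilon$.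
\item For each $k$ there is $\rho<\delta$ above $\alpha_0,\dots,\alpha_k$, so $\operatorname{ran}g_k\subset h'(\rho)<\delta$; hence $\sup x\le\delta$. By (R4), $\sup x>\alpha_k$ for all $k$. So $\sup x=\delta\in E_r$.
\end{itemize}
Therefore $F(x)=\{\pi_x\circ c_i:i<m\}=\{s_i:i<m\}$. Since $c_i$ is onto $\gamma$, $\operatorname{ran}s_i=x$, so $s_i$ satisfies (T1) at $\beta_i$. For a limit $\beta<\beta_i$ choose $k$ with $\operatorname{dom}u^k_i>\beta$; then (T1) and (T2) at $\beta$ hold for $s_i$ because they hold for $u^k_i\in T$. Hence $s=(s_i)_{i<m}\in T^m$. Finally $s\ge u^0\ge t^*$, and $s\ge u^k\in D_k$ gives $s\in D_k$ as $D_k$ is open.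
\end{proof}

Lemma~\ref{lem:tree} and Propositions~\ref{prop:antichains} and \ref{prop:baire} prove Theorem~\ref{thm:tree}, and with it Theorems~\ref{thm:main} and \ref{thm:threshold}(b).

\begin{remark}
The inequality $m<\nu$ enters only through the existence of codes for $m$ functions. It cannot be dropped: for finite $\nu$ the power $T^\nu$ is not Baire, since otherwise the two parts of Proposition~\ref{prop:translate} would contradict each other. The stationarity of $A$ is used only to find the closed pair in Lemma~\ref{lem:game}. The choice $\theta=\mathfrak c^+$ is used to give each of the $\mathfrak c$ codes its own stationary set and to bound $h(\rho)$ below $\theta$; on the other side, $|T|\le\theta$ is what allows the labeling in Proposition~\ref{prop:antichains}.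
\end{remark}

\begin{thebibliography}{9}
\bibitem{LST} Arkady Leiderman, Santi Spadaro and Stevo Todorcevic, \emph{Dense metrizable subspaces in powers of Corson compacta}, arXiv:2403.15799 (2024).
\end{thebibliography}
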